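# Smooth pseudoconvex domains on which the squeezing function tends to zero

## 1. The theorems and the words in them

**Theorem 1.** There is a bounded pseudoconvex domain $\Omega\subset\mathbb C^2$ of class $\mathcal C^\infty$, with points $p_j\in\Omega$ and vectors $v_j\neq0$, such that the infinitesimal Carathéodory and Kobayashi metrics satisfy $C_\Omega(p_j;v_j)\to0$ and $K_\Omega(p_j;v_j)\ge c>0$. Consequently $\sigma_\Omega(p_j)\to0$.

**Theorem 2.** For every $n\ge2$ there is a bounded domain $\widetilde\Omega\subset\mathbb C^n$ with $\mathcal C^\infty$ boundary, having a smooth plurisubharmonic defining function and strictly pseudoconvex at every boundary point except one point $P$, such that for some $p_j\to P$ and $v_j\neq0$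
$$\frac{C_{\widetilde\Omega}(p_j;v_j)}{K_{\widetilde\Omega}(p_j;v_j)}\to0 .$$
In particular $\sigma_{\widetilde\Omega}(p_j)\to0$.

Here $\sigma_\Omega$ is the squeezing function, which measures how round $\Omega$ can be made to look from a given point. Write $B(z,r)$ for the ball with center $z$ and radius $r$, and $\mathbb B^n=B(0,1)$.

**Definition (squeezing function).** Let $\Omega\subset\mathbb C^n$ be a bounded domain and $p\in\Omega$. For a holomorphic embedding $f\colon\Omega\to\mathbb B^n$ with $f(p)=0$ put
$$\sigma_\Omega(p,f)=\sup\{r>0:\ B(0,r)\subset f(\Omega)\},\qquad \sigma_\Omega(p)=\sup_f\sigma_\Omega(p,f).$$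

So $\sigma_\Omega(p)\ge c$ means that, after holomorphic changes of coordinates, $\Omega$ can be trapped between $B(0,r)$ and $\mathbb B^n$, with $p$ at the origin, for every $r<c$. One has $0<\sigma_\Omega\le1$: the value is at most $1$ because $f(\Omega)\subset\mathbb B^n$, and it is positive because a translation followed by a contraction is an admissible $f$. Composing embeddings shows that $\sigma$ is invariant under biholomorphisms. The problem, whose source is Ninh Van Thu, "Properties of squeezing functions on $h$-extendible domains", arXiv:2509.10774 (2025), is this: if $\Omega\subset\mathbb C^2$ is bounded, pseudoconvex and of class $\mathcal C^\infty$, must there be $c>0$ with $\sigma_\Omega\ge c$ on all of $\Omega$? Theorem 1 says no.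

**Definition (the two metrics).** Let $\mathbb D$ be the unit disc. For $p\in\Omega$ and $v\in\mathbb C^n$,
$$C_\Omega(p;v)=\sup\{|dg_p(v)|:\ g\in\mathcal O(\Omega,\mathbb D)\},$$
$$K_\Omega(p;v)=\inf\{1/\tau:\ \tau>0,\ \exists\,G\in\mathcal O(\mathbb D,\Omega),\ G(0)=p,\ G'(0)=\tau v\}.$$

Thus $C$ is small when bounded holomorphic functions cannot move fast at $p$ in direction $v$, and $K$ is small when large holomorphic discs pass through $p$ in direction $v$. For the disc, the Schwarz lemma gives $C_{\mathbb D}(0;v)=K_{\mathbb D}(0;v)=|v|$. Composing with a holomorphic map $\Phi\colon\Omega_1\to\Omega_2$ shows that both metrics decrease: $K_{\Omega_2}(\Phi(p);d\Phi_p(v))\le K_{\Omega_1}(p;v)$, and likewise for $C$.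

Finally, recall that a domain with $\mathcal C^\infty$ boundary is given near its boundary by a defining function: $\{\rho<0\}$ with $\rho$ smooth and $d\rho\ne0$ on $\{\rho=0\}$. It is pseudoconvex if the Levi form $\sum\rho_{i\bar k}w_i\bar w_k$ is nonnegative on complex tangent vectors $w$ (those with $\sum\rho_iw_i=0$) at boundary points, and strictly pseudoconvex at a boundary point if the form is positive definite there. If $\rho$ is plurisubharmonic the first condition is automatic; if $\rho$ is strictly plurisubharmonic at the point, so is the second. The ball, with $\rho=|z|^2-1$, is strictly pseudoconvex everywhere. The hypersurface $|\omega|^2-1=0$ in coordinates $(z,\omega)$ is pseudoconvex with Levi form identically zero.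

The exceptional set in Theorem 2 cannot be reduced further. If a bounded $\mathcal C^2$ domain is strictly pseudoconvex at every boundary point, then $\sigma\to1$ at the boundary (Deng–Guan–Zhang, Trans. AMS 368 (2016)). Since $\sigma$ is continuous and positive (Deng–Guan–Zhang, Pacific J. Math. 257 (2012)), it is then bounded below. These two citations are not used in the proofs.

## 2. The ratio $C/K$ bounds the squeezing function

**Lemma 3.** For a bounded domain $\Omega\subset\mathbb C^n$, $p\in\Omega$ and $v\in\mathbb C^n$, $\ \sigma_\Omega(p)\,K_\Omega(p;v)\le C_\Omega(p;v)$.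

*Proof.* For $v=0$ both metrics vanish. Let $v\ne0$, let $f\colon\Omega\to\mathbb B^n$ be a holomorphic embedding with $f(p)=0$, and let $B(0,r)\subset f(\Omega)$. An injective holomorphic map between equal dimensions is biholomorphic onto its open image, so $A=|df_p(v)|>0$. Put $u=df_p(v)/A$, a unit vector.

The function $g=\langle f,u\rangle$ maps $\Omega$ into $\mathbb D$ and $dg_p(v)=A$, so $C_\Omega(p;v)\ge A$. The disc $G(\xi)=f^{-1}(r\xi u)$ maps $\mathbb D$ into $\Omega$ with $G(0)=p$ and $G'(0)=(r/A)v$, so $K_\Omega(p;v)\le A/r$. Hence $rK_\Omega(p;v)\le A\le C_\Omega(p;v)$. Take the supremum over $r$ and $f$. $\square$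

Let us compute in the easiest cases. For the ball, moving $p$ to $0$ by an automorphism gives $\sigma\equiv1$. For the bidisc, $f(z)=z/\sqrt2$ maps $\mathbb D^2$ into $\mathbb B^2$ and its image contains $B(0,1/\sqrt2)$; since automorphisms act transitively, $\sigma_{\mathbb D^2}\ge1/\sqrt2$ everywhere.

If we drop smoothness, $\sigma$ can tend to zero already in one variable. Let $\mathbb D^*=\mathbb D\setminus\{0\}$. We claim $\sigma_{\mathbb D^*}(p)=|p|$. The automorphism $z\mapsto(z-p)/(1-\bar pz)$ of $\mathbb D$ maps $\mathbb D^*$ onto $\mathbb D\setminus\{-p\}\supset B(0,|p|)$, so $\sigma\ge|p|$. Conversely, let $f\colon\mathbb D^*\to\mathbb D$ be injective with $f(p)=0$. It extends to $F\colon\mathbb D\to\mathbb D$. If $F(0)=f(w)$ with $w\ne0$, then by openness values near $F(0)$ would be taken both near $0$ and near $w$, against injectivity. So $F(0)\notin f(\mathbb D^*)$, and $B(0,r)\subset f(\mathbb D^*)$ forces $r\le|F(0)|\le|p|$, the last step by Schwarz–Pick.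

The metrics see the same phenomenon. Bounded functions extend over the puncture, so $C_{\mathbb D^*}(p;1)=C_{\mathbb D}(p;1)=1/(1-|p|^2)$. Discs must avoid the puncture: they lift to the half-plane $\{\mathrm{Re}\,t<0\}$ under $t\mapsto e^t$, whose metric is $1/(2|\mathrm{Re}\,t|)$, so $K_{\mathbb D^*}(p;1)=1/(2|p|\log(1/|p|))$. The ratio $C/K$ tends to $0$ as $p\to0$: bounded functions do not notice the puncture, and discs do.

## 3. The model $\mathbb C\setminus\{1,-1\}$ and the flux obstruction

The extreme case of this phenomenon is $X=\mathbb C\setminus\{1,-1\}$. By the removable singularity theorem and Liouville's theorem, bounded holomorphic functions on $X$ are constant, so $C_X=0$. A disc $\zeta\colon\mathbb D\to X$ with $\zeta(0)=0$ omits two values, so $|\zeta'(0)|$ is bounded by Landau's theorem and $K_X(0;1)>0$. We would like a smooth pseudoconvex $\Omega$ which, near points $p_j$, imitates larger and larger parts of $X$.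

Work with Hartogs-type domains: over $|z|<1$, let
$$\Omega=\{\log|\omega|+\varphi(z)<0\},$$
with $\varphi$ smooth and subharmonic; then $\log|\omega|+\varphi(z)$ is plurisubharmonic. If $\varphi=\mathrm{Re}\,H$ is harmonic, the map $(z,\omega)\mapsto(z,\omega e^{H(z)})$ makes this part of $\Omega$ the bidisc, and nothing happens. So we should place small bumps of $\Delta\varphi$ in the $z$-plane and hope that they act as the two punctures of $X$.

**First attempt.** Let $X_j=\{|\zeta|<R_j,\ |\zeta\mp1|>\varepsilon_j\}$ with $\varepsilon_j\le\frac12$, $R_j\ge3$, $R_j\to\infty$, $\varepsilon_j\to0$. Here and below, a condition with $\mp$ means both conditions. Choose discs $D(x_j,R_jr_j)\subset\mathbb D$ with $r_j\to0$, and try to put $X_j$ itself into $\Omega$ as a leaf close to the boundary, at a constant level: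
$$\zeta\mapsto(x_j+r_j\zeta,\ \omega_j(\zeta)),\qquad \log|\omega_j(\zeta)|+\varphi(x_j+r_j\zeta)=-\kappa_j<0\quad\text{on }X_j,$$
with $\omega_j$ holomorphic without zeros. Let $p_j$ be the image of $\zeta=0$, and let $v_j$ be the derivative of the map there. A bounded function on $\Omega$ restricts to a bounded function on $X_j$, and $X_j$ exhausts $X$, so by normal families $C_\Omega(p_j;v_j)\to0$. We still need $K_\Omega(p_j;v_j)\ge c$.

**Where it stops.** Put $u(\zeta)=\varphi(x_j+r_j\zeta)$ and take a circle $|\zeta-1|=s$ with $\varepsilon_j<s<1$. On it $u=-\kappa_j-\log|\omega_j|$, so the flux $\oint\partial_nu$ equals $-2\pi$ times the winding number of $\omega_j$, an element of $2\pi\mathbb Z$. By Green's formula the flux is also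
$$\int_{D(1,s)}\Delta u\,dA=r_j^2\int_{D(1,s)}(\Delta\varphi)(x_j+r_j\zeta)\,dA(\zeta)\in\big[0,\ \pi r_j^2\sup\Delta\varphi\big],$$
where the supremum is finite because $\varphi$ is smooth (on a neighborhood of $\overline{\mathbb D}$). For large $j$ this is less than $2\pi$, so it is $0$, and since $\Delta u\ge0$ the bump is not there: $u$ is harmonic on $D(1,s)$. The same holds around $-1$. So $u=\mathrm{Re}\,h$ on $D(0,R_j)$ with $h$ holomorphic, $\omega_je^h$ has constant modulus on the connected set $X_j$, hence is constant, and $\omega_j$ extends to $D(0,R_j)$ with the same level identity. Then $\xi\mapsto(x_j+r_jR_j\xi,\omega_j(R_j\xi))$ is a disc in $\Omega$ showing $K_\Omega(p_j;v_j)\le1/R_j\to0$. Smoothness of $\varphi$ has destroyed the lower bound for $K$.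

**The remedy.** Suppose that on $X_j$ the bump part of $\varphi$ is $\delta_j\log|\zeta^2-1|$ with $\delta_j>0$ tiny. The leaf at constant level would be $\omega=\text{const}\cdot e^{-H}(\zeta^2-1)^{-\delta_j}$, which is multivalued. So let it be multivalued: replace $X$ by the Riemann surface of $\log(\zeta^2-1)$. Two things have to be checked.

1. Bounded holomorphic functions on this surface must be constant. This is not automatic for coverings of $X$: the universal covering is the unit disc, which has many bounded functions. It is true for the infinite cyclic covering attached to $\log(\zeta^2-1)$ (Section 4).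
2. The lower bound for $K$ must survive although $\delta_j\to0$. It does if the leaf is placed at level $-\delta_j\log2$: then in the comparison between leaf and disc the factor $\delta_j$ cancels (Section 7).

## 4. Bounded functions on the Riemann surface of $\log(\zeta^2-1)$

Let
$$\widetilde X=\{(\zeta,s)\in X\times\mathbb C:\ e^s=\zeta^2-1\},\qquad \pi(\zeta,s)=\zeta,\qquad T(\zeta,s)=(\zeta,s+2\pi i).$$
The $s$-derivative of $e^s-\zeta^2+1$ never vanishes, so $\widetilde X$ is a Riemann surface with local coordinate $\zeta$. The map $\pi$ is the pull-back of the covering $\exp\colon\mathbb C\to\mathbb C^*$ by $\zeta\mapsto\zeta^2-1$, so it is a covering, and its fibres are the $T$-orbits. For example, the fibre over $\zeta=0$ is $\{(0,i\pi+2\pi ik):k\in\mathbb Z\}$. Along a small loop around $\zeta=1$ the function $\zeta^2-1$ winds once around $0$, so the loop lifts to a path from a point to its image under $T^{\pm1}$. Given two points of $\widetilde X$, lift a path in $X$ between their projections, then move within the fibre by such loops; so $\widetilde X$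 is connected.

**Lemma 4.** Every bounded holomorphic function $f$ on $\widetilde X$ is constant.

The plan is to prove $f\circ T=f$, since then $f$ comes from $X$. Let $g=f\circ T-f$ and $m=\sup|g|$. If $|g|$ attained its supremum at a point $y$, then $g$ would be a constant $c$ with $|c|=m$, so $f(T^ny)=f(y)+nc$ for all $n$, and boundedness would give $c=0$. The supremum need not be attained, so we show that it can be approached over a compact set $K\subset X$, and then use translations by powers of $T$.

**Step 1: the ends of $\widetilde X$ are half-planes.** Its purpose is to show that $m=\sup_{\pi^{-1}(K)}|g|$, where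
$$K=\{|\zeta|\le3,\ |\zeta-1|\ge\tfrac12,\ |\zeta+1|\ge\tfrac12\}.$$
Over $0<|\zeta-1|<\frac12$ set $t=s-\mathrm{Log}(\zeta+1)$. Then $e^t=\zeta-1$, and $t$ maps the preimage biholomorphically onto $\{\mathrm{Re}\,t<\log\frac12\}$, with inverse $t\mapsto(1+e^t,\ t+\mathrm{Log}(2+e^t))$. Near $-1$ do the same with $t=s-\log(\zeta-1)$, using a branch of $\log(\zeta-1)$ near $D(-1,\frac12)$; here $e^t=\zeta+1$. Over $|\zeta|>3$, put $t=\frac12\big(s-\mathrm{Log}(1-\zeta^{-2})\big)$. Then $e^{2t}=\zeta^2$, so $\zeta=e^t$ or $\zeta=-e^t$, and the preimage is the disjoint union of two half-planes $\{\mathrm{Re}\,t>\log3\}$, parametrized by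
$$(\zeta,s)=\big(\pm e^t,\ 2t+\mathrm{Log}(1-e^{-2t})\big).$$
All these parametrizations extend slightly past the boundary lines. The boundary lines lie over $|\zeta\mp1|=\frac12$ and $|\zeta|=3$, hence in $\pi^{-1}(K)$.

A bounded holomorphic function $h$ on a half-plane, continuous up to the boundary line, is bounded by its supremum $m'$ on that line (Phragmén–Lindelöf). For $\mathrm{Re}\,t>0$ this is seen as follows: for $\eta>0$ the function $h(t)/(1+\eta t)$ tends to $0$ at infinity and is at most $m'$ in modulus on the line because $|1+\eta t|\ge1$; the maximum principle on large half-discs gives $|h(t)|\le m'|1+\eta t|$, and $\eta\to0$. Applying this to $g$ on each half-plane gives $|g|\le\sup_{\pi^{-1}(K)}|g|$ everywhere, so $m=\sup_{\pi^{-1}(K)}|g|$.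

**Step 2: translate to a limit where the supremum is attained.** Let
$$L=\{(\zeta,s)\in\widetilde X:\ \zeta\in K,\ 0\le\mathrm{Im}\,s\le2\pi\}.$$
On $L$ the real part $\mathrm{Re}\,s=\log|\zeta^2-1|$ is bounded, so $L$ is compact, and every point of $\pi^{-1}(K)$ is a $T$-translate of a point of $L$. Choose $x_k\in\pi^{-1}(K)$ with $|g(x_k)|\to m$ and write $x_k=T^{n_k}y_k$ with $y_k\in L$. By compactness and Montel's theorem, after passing to a subsequence, $y_k\to y$ and $f\circ T^{n_k}\to f_\infty$ locally uniformly on $\widetilde X$. Then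
$$g\circ T^{n_k}=f\circ T^{n_k}\circ T-f\circ T^{n_k}\ \longrightarrow\ g_\infty:=f_\infty\circ T-f_\infty$$
locally uniformly, $|g_\infty|\le m$, and $|g_\infty(y)|=\lim|g(T^{n_k}y_k)|=m$.

**Step 3: conclude.** By the maximum principle on the connected surface $\widetilde X$, $g_\infty\equiv c$ with $|c|=m$. Hence $f_\infty(T^ny)=f_\infty(y)+nc$ for all $n$. Since $f_\infty$ is bounded, $c=0$, so $m=0$ and $f\circ T=f$. As the fibres of $\pi$ are the $T$-orbits, $f$ descends to a bounded holomorphic function on $\mathbb C\setminus\{\pm1\}$. It extends over $\pm1$ by Riemann's theorem and is constant by Liouville's theorem. $\square$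

We need this on large finite pieces. For $j\ge1$ let $\varepsilon_j=\frac1{j+1}$, $R_j=j+2$, $q=(0,i\pi)\in\widetilde X$, and
$$Y_j=\{(\zeta,s)\in\widetilde X:\ |\zeta|<R_j,\ |\zeta\mp1|>\varepsilon_j,\ |\mathrm{Im}\,s|<j+4\}.$$
These sets are open, contain $q$ (since $\pi<j+4$), and each compact subset of $\widetilde X$ lies in $Y_j$ for all large $j$.

**Corollary 5.** $\eta_j:=\sup\{|h'(q)|:\ h\in\mathcal O(Y_j,\mathbb D)\}\to0$, where the derivative is taken with respect to $\zeta$.

*Proof.* Otherwise there are $\eta>0$ and, for infinitely many $j$, functions $h_j\in\mathcal O(Y_j,\mathbb D)$ with $|h_j'(q)|\ge\eta$. Every compact set lies in $Y_j$ for large $j$, so by Montel's theorem and a diagonal choice a subsequence converges locally uniformly on $\widetilde X$ to a bounded holomorphic function whose derivative at $q$ has modulus at least $\eta$. This contradicts Lemma 4. $\square$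

## 5. A smooth weight with shrinking logarithmic bumps

**Step 1: smooth the logarithm.** The purpose is to have a smooth subharmonic function equal to $\log|\zeta^2-1|$ away from $\pm1$. Let $\nu$ be a probability measure on $\mathbb C$ with smooth radial density supported in $\{|a|\le1\}$, and for $0<\varepsilon\le1$ let
$$\ell_\varepsilon(y)=\int\log|y-\varepsilon a|\,d\nu(a).$$
This is the convolution of $\log|\cdot|$ with a smooth compactly supported probability density, so it is smooth and subharmonic. Since the mean of $\log|y-\varepsilon re^{i\theta}|$ over $\theta$ is $\log\max(|y|,\varepsilon r)$, we get $\ell_\varepsilon(y)=\log|y|$ for $|y|\ge\varepsilon$. Put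
$$\psi_j(\zeta)=\ell_{\varepsilon_j}(\zeta-1)+\ell_{\varepsilon_j}(\zeta+1).$$
Then $\psi_j(\zeta)=\log|\zeta^2-1|$ when $|\zeta\mp1|\ge\varepsilon_j$; in particular $\psi_j(0)=0$, because $\varepsilon_j\le\frac12$. Moreover $\psi_j$ is harmonic off the set $\{|\zeta-1|\le\varepsilon_j\}\cup\{|\zeta+1|\le\varepsilon_j\}$, which lies in $\{|\zeta|\le\frac32\}$.

**Step 2: place the bumps in disjoint discs.** Let
$$x_j=2^{-j},\quad r_j=2^{-2j-3},\quad D_j=D(x_j,R_jr_j),\quad \Psi_j(z)=\psi_j\Big(\frac{z-x_j}{r_j}\Big).$$
Since $(j+2)2^{-j}\le\frac32$, we have $R_jr_j=(j+2)2^{-j}\cdot2^{-j-3}\le3\cdot2^{-j-4}$. For $i>j$ the radii of $D_i,D_j$ sum to at most $3\cdot2^{-j-5}+3\cdot2^{-j-4}=9\cdot2^{-j-5}<2^{-j-1}\le x_j-x_i$, so the $D_j$ are pairwise disjoint. Also $D_j\subset\mathbb D$ and $0\notin D_j$, because $R_jr_j\le\frac3{16}x_j$ and $x_j\le\frac12$. As $R_j>2$, the function $\Psi_j$ is harmonic off a compact subset of $D(x_j,2r_j)\subset D_j$.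

**Step 3: add them with tiny weights.** Let the $\mathcal C^k$ norm be the sum of the sup norms of all derivatives of order at most $k$, let $A_j=\|\Psi_j\|_{\mathcal C^j(\overline{D(0,3)})}$, and
$$\delta_j=\frac{4^{-j}}{1+A_j},\qquad \varphi=\sum_{j\ge1}\delta_j\Psi_j\quad\text{on }D(0,3).$$
For $j\ge k$ we have $\|\delta_j\Psi_j\|_{\mathcal C^k}\le4^{-j}$, so the series converges in every $\mathcal C^k$, and $\varphi$ is $\mathcal C^\infty$ and bounded. For each $j$, both $\varphi$ and $\varphi-\delta_j\Psi_j=\sum_{i\ne j}\delta_i\Psi_i$ are subharmonic. On $D_j$ each $\Psi_i$ with $i\neq j$ is harmonic, because its bump lies in $D_i$; so $\varphi-\delta_j\Psi_j$ is a uniform limit of harmonic functions there, hence harmonic. Therefore, on $D_j$,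
$$\varphi=\mathrm{Re}\,H_j+\delta_j\Psi_j,\qquad H_j\in\mathcal O(D_j),\quad\mathrm{Im}\,H_j(x_j)=0. \tag{1}$$

**Step 4: close the domain up.** Over $|z|<1$ we want $\{\log|\omega|+\varphi<0\}$; a convex function rounds off the rest. Let $\lambda\colon\mathbb R\to[0,\infty)$ be smooth and convex with $\lambda=0$ on $(-\infty,1]$, $\lambda,\lambda'>0$ on $(1,\infty)$ and $\lambda(4)=1$; integrate a constant multiple of $e^{-1/(t-1)}\mathbf 1_{t>1}$ twice. Define
$$\rho(z,\omega)=|\omega|^2e^{2\varphi(z)}+\lambda(|z|^2)-1,\qquad \Omega=\{(z,\omega):\ |z|<3,\ \rho<0\}.$$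

**Step 5: $\Omega$ is a bounded pseudoconvex domain of class $\mathcal C^\infty$.** On $\{\rho\le0\}$ we have $\lambda(|z|^2)\le1$, so $|z|\le2$, and then $\omega$ is bounded; so $\{\rho\le0\}$ is compact. The function $\rho$ is plurisubharmonic: $|\omega|^2e^{2\varphi}=\exp(2\log|\omega|+2\varphi)$ is the exponential of a plurisubharmonic function, and $\lambda$ is convex and nondecreasing. If $\rho=0$ and $d\rho=0$ at a point, then $\partial_\omega\rho=\bar\omega e^{2\varphi}=0$ gives $\omega=0$, so $\lambda(|z|^2)=1$ and $|z|=2$; but there $\partial_z\rho=\lambda'(4)\bar z\ne0$, a contradiction. So the boundary is $\{\rho=0\}$ and is smooth, and $\Omega$ is pseudoconvex. It is connected, because its nonempty fibres over the $z$-axis are discs centered at $\omega=0$, lying over the disc $|z|<2$.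

On $\Omega$ we have $|\omega|^2e^{2\varphi}<1-\lambda\le1$, hence
$$\log|\omega|+\varphi(z)<0\quad\text{on }\Omega \tag{2}$$
(with $\log0=-\infty$), and over $|z|<1$, where $\lambda(|z|^2)=0$, condition (2) is equivalent to $(z,\omega)\in\Omega$.

## 6. Multivalued leaves and the bound $C_\Omega(p_j;v_j)\le\eta_j$

On $Y_j$ the coordinate $s$ is a single-valued logarithm of $\zeta^2-1$, so the leaf that was multivalued over $X_j$ is now an honest map. Define
$$F_j\colon Y_j\to\mathbb C^2,\qquad F_j(\zeta,s)=\big(z,\ \exp(-H_j(z)-\delta_j\log2-\delta_js)\big),\qquad z=x_j+r_j\zeta\in D_j .$$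
It is holomorphic. On $Y_j$ we have $|\zeta\mp1|>\varepsilon_j$, so $\mathrm{Re}\,s=\log|\zeta^2-1|=\psi_j(\zeta)=\Psi_j(z)$. With (1), the terms $\mathrm{Re}\,H_j$ and $\delta_j\Psi_j$ cancel, and
$$\log|\omega|+\varphi(z)=-\delta_j\log2<0\quad\text{on }F_j(Y_j). \tag{3}$$
Since $D_j\subset\mathbb D$, it follows that $F_j(Y_j)\subset\Omega$. Put
$$p_j=F_j(q),\qquad v_j=dF_j(q)(\partial_\zeta).$$
The $z$-component of $p_j$ is $x_j$, and that of $v_j$ is $r_j\ne0$.

**Proposition 6.** $C_\Omega(p_j;v_j)\le\eta_j\to0$.

*Proof.* If $g\in\mathcal O(\Omega,\mathbb D)$, then $g\circ F_j\in\mathcal O(Y_j,\mathbb D)$ and $dg_{p_j}(v_j)=(g\circ F_j)'(q)$, which has modulus at most $\eta_j$. Corollary 5 gives $\eta_j\to0$. $\square$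

## 7. Jensen's formula and the lower bound for the Kobayashi metric

**Proposition 7.** There is an absolute constant $C_0$ with
$$K_\Omega(p_j;v_j)\ge\frac1{2C_0}\quad\text{for all }j. \tag{4}$$

Let $G=(z(\cdot),\omega(\cdot))\colon\mathbb D\to\Omega$ be holomorphic with $G(0)=p_j$, $G'(0)=\tau v_j$, $\tau>0$. We must bound $\tau$. Put $\zeta(\xi)=(z(\xi)-x_j)/r_j$; then $\zeta(0)=0$ and $\zeta'(0)=\tau$. The disc may leave $D_j$, so the argument uses only the subharmonicity of $\varphi-\delta_j\Psi_j$, which holds on all of $D(0,3)$.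

**Step 1: compare the disc with the leaf level.** The purpose is to bound the mean of $\psi_j\circ\zeta$ independently of $\delta_j$. Let
$$V(\xi)=\log|\omega(\xi)|+\varphi(z(\xi)).$$
By (2), $V<0$ on $\mathbb D$, and by (3), $V(0)=-\delta_j\log2$. The function
$$V-\delta_j\,\psi_j\circ\zeta=\log|\omega(\xi)|+(\varphi-\delta_j\Psi_j)(z(\xi))$$
is subharmonic on $\mathbb D$, as the sum of $\log|\omega|$ (and $\omega(0)\ne0$) and a subharmonic function composed with a holomorphic one. Let $\mathcal M$ denote the mean over the circle $|\xi|=\frac12$; all the means below are finite, since $\log|\omega|$ is integrable on the circle. The sub-mean value inequality at $0$ reads $V(0)-\delta_j\psi_j(0)\le\mathcal M(V)-\delta_j\mathcal M(\psi_j\circ\zeta)$, so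
$$\delta_j\big(\mathcal M(\psi_j\circ\zeta)-\psi_j(0)\big)\le\mathcal M(V)-V(0)\le\delta_j\log2 . \tag{5}$$
Now divide by $\delta_j$. However small the bump is, the leaf lies below the boundary by a proportional amount, so $\mathcal M(\psi_j\circ\zeta)-\psi_j(0)\le\log2$.

**Step 2: turn the mean into a count of solutions.** For $b\ne0$ the function $\zeta-b$ does not vanish at $0$, and Jensen's formula gives
$$\mathcal M(\log|\zeta-b|)-\log|b|=N(b):=\sum_{|\xi|<1/2,\ \zeta(\xi)=b}\log\frac{1/2}{|\xi|}\ \ge0,$$
with multiplicities. By definition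
$$\psi_j(\zeta)=\int\big(\log|\zeta-1-\varepsilon_ja|+\log|\zeta+1-\varepsilon_ja|\big)\,d\nu(a).$$
The points $b=\pm1+\varepsilon_ja$ with $|a|\le1$ are nonzero, as $\varepsilon_j\le\frac12$. Integrate over the circle and interchange the integrals; Fubini's theorem applies because the integrand is bounded above and the resulting mean $\mathcal M(\psi_j\circ\zeta)$ is finite. Subtracting $\psi_j(0)$, (5) becomes
$$\int\big(N(1+\varepsilon_ja)+N(-1+\varepsilon_ja)\big)\,d\nu(a)\le\log2 . \tag{6}$$

To see what (6) says, test the affine competitor $\zeta(\xi)=\tau\xi$ with $\tau>3$. Every $b$ with $|b|\le\frac32$ is attained at $|\xi|=|b|/\tau<\frac12$, and $N(b)=\log\frac{\tau}{2|b|}\ge\log\frac\tau3$. So (6) forces $2\log\frac\tau3\le\log2$, that is, $\tau\le3\sqrt2$. The general case needs one more classical theorem.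

**Step 3: find two omitted values.** Since $\nu$ is a probability measure on $\{|a|\le1\}$, (6) yields some $a$ with $|a|\le1$ such that, for
$$\alpha=1+\varepsilon_ja,\qquad\beta=-1+\varepsilon_ja,$$
we have $N(\alpha)+N(\beta)\le\log2$. A solution $\xi\in D(0,\frac12)$ of $\zeta(\xi)\in\{\alpha,\beta\}$ contributes $\log\frac1{2|\xi|}\le\log2$, so $|\xi|\ge\frac14$. Hence $\zeta$ omits both $\alpha$ and $\beta$ on $D(0,\frac14)$.

**Step 4: apply Landau's theorem.** Recall its statement: for a compact set $E\subset\mathbb C\setminus\{0,1\}$ there is a constant $C_0$ such that every holomorphic $\gamma\colon D(0,\frac14)\to\mathbb C\setminus\{0,1\}$ with $\gamma(0)\in E$ satisfies $|\gamma'(0)|\le C_0$. (By Montel's theorem such functions form a normal family if the limit $\infty$ is allowed; that limit is excluded by $\gamma(0)\in E$, so the derivatives at $0$ are bounded.) Here $\alpha-\beta=2$ and $\frac12\le|\alpha|,|\beta|\le\frac32$. Put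
$$\gamma=\frac{\zeta-\alpha}{\beta-\alpha}.$$
On $D(0,\frac14)$ it omits $0$ and $1$, with $\gamma(0)=\alpha/2$ and $\gamma(0)-1=\beta/2$. So $\gamma(0)$ lies in the fixed compact set $E=\{\frac14\le|w|\le\frac34,\ |w-1|\ge\frac14\}$. As $|\gamma'(0)|=\tau/2$, we get $\tau\le2C_0$ with $C_0$ absolute, and this is (4). $\square$

**Conclusion of the proof of Theorem 1.** Proposition 6 gives $C_\Omega(p_j;v_j)\to0$ and Proposition 7 gives $K_\Omega(p_j;v_j)\ge\frac1{2C_0}$. By Lemma 3,
$$\sigma_\Omega(p_j)\le\frac{C_\Omega(p_j;v_j)}{K_\Omega(p_j;v_j)}\le2C_0\,\eta_j\to0. \qquad\blacksquare$$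

## 8. Strict pseudoconvexity away from one point

Where $\varphi$ is harmonic and $|z|<1$, the boundary of $\Omega$ is Levi-flat, so $\Omega$ has many degenerate boundary points. To prove Theorem 2 we add to $\rho$ a function that is strictly plurisubharmonic off a single point $P$ but so flat at $P$ that the leaves $F_j(Y_j)$ stay inside. This is possible because the leaves shrink to one point. Use coordinates $(z,\omega,z'')\in\mathbb C\times\mathbb C\times\mathbb C^{n-2}$, identify $\mathbb C^2$ with $\{z''=0\}$, and let $P=(0,e^{-\varphi(0)},0)$.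

**Step 1: the leaves converge to $P$.** On $D_j$ we have $|\mathrm{Re}\,H_j-\varphi|=\delta_j|\Psi_j|\le\delta_jA_j\le4^{-j}$, and $D_j$ shrinks to $0$, so $\mathrm{Re}\,H_j\to\varphi(0)$ uniformly on $D_j$. The gradient of $\mathrm{Re}\,H_j=\varphi-\delta_j\Psi_j$ on $D_j$ is bounded independently of $j$, because $\|\delta_j\Psi_j\|_{\mathcal C^1}\le4^{-j}$. By the Cauchy–Riemann equations so is that of $\mathrm{Im}\,H_j$. As $\mathrm{Im}\,H_j(x_j)=0$, it follows that $|\mathrm{Im}\,H_j|\le CR_jr_j\to0$ on $D_j$. Finally, on $Y_j$,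
$$\delta_j|\mathrm{Re}\,s|=\delta_j|\psi_j(\zeta)|\le4^{-j},\qquad \delta_j|\mathrm{Im}\,s|\le4^{-j}(j+4).$$
The second bound is the place where the truncation of $\mathrm{Im}\,s$ in $Y_j$ is used. So $\omega\to e^{-\varphi(0)}$ and $z\to0$ uniformly on the leaves, and
$$d_j:=\sup_{Y_j}|F_j-P|\to0 .$$
Also $d_j>0$, since $0\notin D_j$.

**Step 2: a flat convex function.** By (3), $1-|\omega|^2e^{2\varphi}=1-4^{-\delta_j}$ on the $j$-th leaf; this is the room available there. We want a smooth convex $\Theta$, with $\Theta=0$ on $(-\infty,0]$ and $\Theta,\Theta'>0$ on $(0,\infty)$, such that $\Theta(d_j^2)\le\frac12(1-4^{-\delta_j})$ whenever $d_j\le1$. For $t>0$ let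
$$\mu(t)=\tfrac12\min\big(\{1\}\cup\{1-4^{-\delta_j}:\ d_j^2\ge t\}\big).$$
Since $d_j\to0$, the set is finite, so $\mu(t)>0$. The set shrinks as $t$ grows, so $\mu$ is nondecreasing. Clearly $\mu(d_j^2)\le\frac12(1-4^{-\delta_j})$.

Let $\chi(t)=e^{-1/t}\mathbf 1_{t>0}$, which is smooth, at most $1$, and has all derivatives bounded. Put $c_k=2^{-k}\min(1,\mu(2^{-k}))$, and let $\Theta$ be the function vanishing for $t\le0$ with
$$\Theta''(t)=\sum_{k\ge1}c_k\,\chi(t-2^{-k}).$$
As $\sum c_k<\infty$, the series converges uniformly with all derivatives. It vanishes for $t\le0$ and is positive for $t>0$, so $\Theta$ is $\mathcal C^\infty$ and convex, and $\Theta,\Theta'>0$ on $(0,\infty)$.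

Now let $2^{-m}<t\le2^{-m+1}$ with $m\ge1$. On $[0,t]$ the $k$-th term is nonzero only if $2^{-k}<2^{-m+1}$, that is, $k\ge m$. For those $k$, $c_k\le2^{-k}\mu(2^{-k})\le2^{-k}\mu(2^{-m})$. Since $\Theta(t)=\int_0^t(t-u)\Theta''(u)\,du$,
$$\Theta(t)\le\frac{t^2}2\sum_{k\ge m}c_k\le\frac{t^2}2\,2^{1-m}\mu(2^{-m})\le\mu(2^{-m})\le\mu(t).$$
So $\Theta\le\mu$ on $(0,1]$, which gives the required bound. All of this remains true if $\Theta$ is multiplied by a constant in $(0,1]$.

**Step 3: the domain and its boundary.** On $\{|z|<3\}$ let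
$$\rho_n=|\omega|^2e^{2\varphi(z)}+\lambda(|z|^2)+|z''|^2-1,\qquad Q=\Theta(|Z|^2),\qquad \widetilde\rho=\rho_n+Q,$$
where $Z=(z,\ \omega-e^{-\varphi(0)},\ z'')$. As in Section 5, $\{\rho_n\le0\}$ is compact and $\rho_n$ is plurisubharmonic. If $\rho_n=0$ and $d\rho_n=0$, the $\omega$- and $z''$-derivatives give $\omega=0$ and $z''=0$; hence $|z|=2$, where $\partial_z\rho_n=\lambda'(4)\bar z\neq0$, a contradiction. So $d\rho_n\ne0$ on the compact set $\{\rho_n=0\}$, and by compactness there is $c>0$ with $|d\rho_n|\ge c$ on $\{-c\le\rho_n\le0\}$: otherwise points with $-\frac1k\le\rho_n\le0$ and $|d\rho_n|<\frac1k$ would accumulate at a point where $\rho_n=0$ and $d\rho_n=0$.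

Multiply $\Theta$ by a small constant so that $0\le Q\le\frac c2$ and $|dQ|\le\frac c2$ on $\{\rho_n\le0\}$. If $\widetilde\rho=0$, then $\rho_n=-Q\le0$, so $\rho_n\in[-c,0]$ and $|d\widetilde\rho|\ge c-\frac c2=\frac c2>0$. Since $\{\widetilde\rho\le0\}\subset\{\rho_n\le0\}$ is compact, $\{\widetilde\rho<0\}$ is a bounded open set with smooth boundary $\{\widetilde\rho=0\}$. Moreover $\rho_n(P)=e^{-2\varphi(0)}e^{2\varphi(0)}-1=0$ and $Q(P)=0$, so $\widetilde\rho(P)=0$.

**Step 4: strict plurisubharmonicity off $P$.** Since $\Theta$ is convex,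
$$i\partial\bar\partial\,\Theta(|Z|^2)=\Theta''\,i\partial|Z|^2\wedge\bar\partial|Z|^2+\Theta'\,i\partial\bar\partial|Z|^2\ \ge\ \Theta'(|Z|^2)\,i\partial\bar\partial|Z|^2,$$
and $\Theta'>0$ on $(0,\infty)$. So $\widetilde\rho$ is plurisubharmonic, and strictly plurisubharmonic where $Z\ne0$, that is, off $P$.

**Step 5: choose a component.** The set $\{\widetilde\rho<0\}$ might be disconnected. As $d\widetilde\rho\ne0$ on $\{\widetilde\rho=0\}$, each boundary point has arbitrarily small neighborhoods $U$, boxes in coordinates one of which is $\widetilde\rho$, such that $U\cap\{\widetilde\rho<0\}$ is connected. Fix such a $U$ at $P$ and let $\widetilde\Omega$ be the component of $\{\widetilde\rho<0\}$ containing $U\cap\{\widetilde\rho<0\}$. If $b\in\partial\widetilde\Omega$, then $\widetilde\rho(b)=0$, because a point with $\widetilde\rho<0$ is interior to its component. In a small box $U_b$ at $b$ the connected set $U_b\cap\{\widetilde\rho<0\}$ meets $\widetilde\Omega$, hence lies in it. So near each of its boundary points $\widetilde\Omega$ coincides with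 $\{\widetilde\rho<0\}$. Thus $\widetilde\Omega$ is a bounded $\mathcal C^\infty$ domain with plurisubharmonic defining function $\widetilde\rho$, strictly pseudoconvex at all boundary points other than $P$, and $P\in\partial\widetilde\Omega$.

The point $P$ really is exceptional. Each $\Psi_j$ is harmonic near $0$, so $\Delta\varphi(0)=\sum\delta_j\Delta\Psi_j(0)=0$. Let $u=2\log|\omega|+2\varphi$, so that $|\omega|^2e^{2\varphi}=e^u$. At $P$ the functions $\lambda(|z|^2)$ and $Q$ have vanishing second derivatives, so the Levi form of $\widetilde\rho$ on $w=(w_z,w_\omega,0)$ is $e^u\big(|\partial u(w)|^2+2\varphi_{z\bar z}(0)|w_z|^2\big)$. It vanishes on the nonzero tangent vector with $\partial u(w)=0$, $w_z=1$.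

**Step 6: the two metric estimates.** On $F_j(Y_j)$ with $d_j\le1$ we have $|z|<1$, $z''=0$ and, by (3), $|\omega|^2e^{2\varphi}=4^{-\delta_j}$. Hence
$$\widetilde\rho\le4^{-\delta_j}-1+\Theta(d_j^2)\le-\tfrac12(1-4^{-\delta_j})<0 .$$
For large $j$ the leaf also lies in the neighborhood $U$ of $P$, so $F_j(Y_j)\subset U\cap\{\widetilde\rho<0\}\subset\widetilde\Omega$, and $p_j\to P$. Exactly as in Proposition 6, composing with $F_j$ gives $C_{\widetilde\Omega}(p_j;v_j)\le\eta_j\to0$.

For the lower bound, the projection $(z,\omega,z'')\mapsto(z,\omega)$ maps $\widetilde\Omega$ into the domain $\Omega$ of Theorem 1, because $\rho\le\rho_n\le\widetilde\rho<0$ there, and it takes $(p_j,v_j)$ to $(p_j,v_j)$. By the decreasing property of the Kobayashi metric and (4),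
$$K_{\widetilde\Omega}(p_j;v_j)\ge K_\Omega(p_j;v_j)\ge\frac1{2C_0}.$$
Therefore $C_{\widetilde\Omega}(p_j;v_j)/K_{\widetilde\Omega}(p_j;v_j)\le2C_0\,\eta_j\to0$, and by Lemma 3, $\sigma_{\widetilde\Omega}(p_j)\le2C_0\,\eta_j\to0$. $\blacksquare$
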